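\title{Monochromatic infinite subgraphs: upper density below one does not force lower density zero}

\begin{abstract}
Let $G$ be a countably infinite graph without isolated vertices. Suppose that the edges of the complete graph on the positive integers can be $2$-colored so that every monochromatic copy of $G$ has upper density less than $1$. We show that there need not be a $2$-coloring in which every monochromatic copy of $G$ has lower density $0$, which answers a question of DeBiasio and McKenney in the negative. For every $\varepsilon>0$ we construct a graph $G$ and a number $\delta>0$ such that in some $2$-coloring all monochromatic copies of $G$ have upper density at most $1-\delta$, while every $2$-coloring contains a monochromatic copy of $G$ of lower density at least $1-\varepsilon$.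
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $K_{\mathbb N}$ be the complete graph on $\mathbb N=\{1,2,3,\dots\}$. A \emph{$2$-coloring} is a partition of its edges into two classes, red and blue. A \emph{monochromatic copy} of a graph $G$ is a subgraph of $K_{\mathbb N}$ isomorphic to $G$ whose edges all have the same color; it need not be induced. By Ramsey's theorem every $2$-coloring contains an infinite monochromatic clique, and hence a monochromatic copy of every countable graph. So a copy always exists, and we ask how much of $\mathbb N$ it can cover.

Write $[n]=\{1,\dots,n\}$. The \emph{upper} and \emph{lower density} of $A\subseteq\mathbb N$ are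
\[
\bar d(A)=\limsup_{n\to\infty}\frac{|A\cap[n]|}{n},\qquad \underline d(A)=\liminf_{n\to\infty}\frac{|A\cap[n]|}{n}.
\]
When they agree, the common value is the \emph{density} of $A$, and $A$ is \emph{sparse} if it has density $0$. For a subgraph $\Gamma$ of $K_{\mathbb N}$ put $\bar d(\Gamma)=\bar d(V(\Gamma))$ and $\underline d(\Gamma)=\underline d(V(\Gamma))$. The upper density records the best scales of a set and the lower density its worst: $\bar d(A)<1$ says that $A$ misses a fixed fraction of $[n]$ for all large $n$, and $\underline d(A)=0$ says that $A$ misses nearly all of $[n]$ for infinitely many $n$.

We consider countably infinite graphs $G$ without isolated vertices. Isolated vertices impose no condition on colors, and infinitely many of them could be used to pad a copy until it covers $\mathbb N$. The following question was posed by DeBiasio and McKenney~\cite{DM}.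

\medskip
\noindent\textbf{Question.} \emph{Suppose that some $2$-coloring of $K_{\mathbb N}$ has $\bar d(\Gamma)<1$ for every monochromatic copy $\Gamma$ of $G$. Must some $2$-coloring of $K_{\mathbb N}$ have $\underline d(\Gamma)=0$ for every monochromatic copy $\Gamma$ of $G$?}
\medskip

A positive answer would be a dichotomy: either every coloring contains a copy of upper density $1$, or some coloring pushes all copies down to lower density $0$. The simplest graphs support it, because lower density is easy to destroy. A coloring may treat the two colors in turn, on longer and longer intervals.

\begin{example}\label{ex:intervals}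
Let $J_n=\{x\in\mathbb N: n!\le x<(n+1)!\}$. Give the interval $J_n$ and its elements an \emph{own color}, blue for odd $n$ and red for even $n$. Let $\Gamma$ be a copy of $G$ in color $c$ and let $J_n$ be an interval whose own color is not $c$.

Suppose that $G$ has maximum degree at most $\Delta$, and give every edge the own color of its \emph{earlier} endpoint. A vertex of $\Gamma$ in $J_n$ lies on an edge of color $c$, and it cannot be the earlier endpoint of that edge, so it has a neighbor in $\Gamma$ of own color $c$ before $J_n$. Hence $\Gamma$ has at most $(\Delta+1)\,n!$ vertices below $(n+1)!$, and $\underline d(\Gamma)=0$.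

Suppose instead that every vertex of $G$ lies in or is adjacent to a finite set $D$, and give every edge the own color of its \emph{later} endpoint. A vertex of $\Gamma$ beyond the image of $D$ is the later endpoint of an edge of color $c$, so its own color is $c$. For large $n$ the copy misses $J_n$ altogether, and again $\underline d(\Gamma)=0$.
\end{example}

So the implication holds for matchings, paths, and stars. For the infinite star the hypothesis holds as well: if $xy$ is colored by the parity of $x+y$, every monochromatic star has upper density at most $1/2$. One would guess that a defect which a coloring can force at all scales can be concentrated on long intervals until it is total. This guess is wrong.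

\subsection*{The graphs $G_d$}
A \emph{$d$-set} is a set of size $d$, and $H_m=1+\frac12+\dots+\frac1m$. Fix $d\ge3$ and put
\[
h=1+d+d^2+\dots+d^{(d-1)^2}.
\]
The graph $G_d$ is the disjoint union of one copy of $G'$ and $d-2$ copies of $G''$, defined as follows.
\begin{itemize}
\item $G'$ has vertices $u_i$, $w_j$, $t_{k,n}$ for $i,j,n\ge1$ and $1\le k\le h$. The vertices $u_i$ and $w_j$ are adjacent if and only if $i\le j$; these edges form the \emph{half graph}. With $S_k=\{u_{(k-1)d+1},\dots,u_{kd}\}$, the neighborhood of $t_{k,n}$ is exactly $S_k$.
\item $G''$ has vertices $p_1,\dots,p_d$, $x_i$ for $i\ge1$, and $y_{i,j,n}$ for $1\le i<j$ and $n\ge1$. With $P=\{p_1,\dots,p_d\}$, the neighborhood of $y_{i,j,n}$ is exactly $P\cup\{x_i,x_j\}$.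
\end{itemize}
There are no other edges. The graph $G_d$ is countably infinite and has no isolated vertices. We call the vertices $u,p,x$ \emph{heavy} and the vertices $w,t,y$ \emph{light}: every edge joins a heavy vertex to a light one, and light vertices have finite degree. The sets $S_1,\dots,S_h$ and the $d-2$ sets $P$ are the \emph{anchors}; they are $h+d-2$ pairwise disjoint $d$-sets.

\begin{theorem}\label{thm:main}
Let $d\ge3$.
\begin{enumerate}
\item[(a)] There is a $2$-coloring of $K_{\mathbb N}$ in which every monochromatic copy $\Gamma$ of $G_d$ satisfies $\bar d(\Gamma)\le 1-\dfrac{1}{2d^{\,h+d-1}}<1$.
\item[(b)] Every $2$-coloring of $K_{\mathbb N}$ contains a monochromatic copy $\Gamma$ of $G_d$ with $\underline d(\Gamma)\ge1-\dfrac1{H_{d-1}}>0$.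
\end{enumerate}
\end{theorem}

The case $d=3$, with $h=121$, one copy of $G''$, and $1-1/H_2=1/3$, answers the Question: by (a) the graph $G_3$ satisfies the hypothesis, and by (b) it violates the conclusion. A reader interested only in this answer may set $d=3$ throughout. Larger $d$ give more.

\begin{corollary}\label{cor:main}
For every $\varepsilon>0$ there are a countably infinite graph $G$ without isolated vertices and a number $\delta>0$ such that some $2$-coloring has $\bar d(\Gamma)\le1-\delta$ for all monochromatic copies $\Gamma$ of $G$, while every $2$-coloring has a monochromatic copy $\Gamma$ of $G$ with $\underline d(\Gamma)\ge1-\varepsilon$.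
\end{corollary}

\begin{proof}
The harmonic series diverges, so $1/H_{d-1}\le\varepsilon$ for some $d\ge3$. Take $G=G_d$ and $\delta=1/(2d^{\,h+d-1})$.
\end{proof}

Here $1-\varepsilon$ cannot be replaced by $1$, since in the first coloring $\underline d(\Gamma)\le\bar d(\Gamma)\le1-\delta$ for every copy.

\section{What the parts of $G_d$ are for}\label{sec:design}

The search for a dense copy starts from one observation: along a suitable infinite set every vertex has a limiting color.

\begin{lemma}\label{lem:limit}
For every $2$-coloring there are an infinite set $C\subseteq\mathbb N$ and a partition $\mathbb N=B\sqcup R$ such that each vertex of $B$ is joined in blue, and each vertex of $R$ in red, to all but finitely many vertices of $C$. Moreover, if $C'\subseteq C$ is infinite and $F_1,F_2,\dots$ are finite subsets of $B$ (of $R$), there are distinct $c_1',c_2',\dots\in C'$ such that $c_k'$ is joined in blue (in red) to all of $F_k$.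
\end{lemma}

\begin{proof}
Put $C_0=\mathbb N$. Given an infinite set $C_{v-1}$, the vertex $v$ has infinitely many red or infinitely many blue neighbors in it; let $C_v\subseteq C_{v-1}$ be an infinite set of neighbors of $v$ in one color, and put $v$ into $B$ or $R$ according to that color. Choose $c_1<c_2<\cdots$ with $c_v\in C_v$ and let $C=\{c_1,c_2,\dots\}$. Then $c_i\in C_v$ for all $i\ge v$, which is the first claim. For the second, choose $c'_1,c'_2,\dots$ in turn; at step $k$ only finitely many vertices of $C'$ are already used or fail to have the right color to some vertex of $F_k$.
\end{proof}

Thus heavy vertices can be placed anywhere on $B$, and the light vertices of a blue copy then find room in any infinite subset of $C$. In particular, let $B$ be infinite and let $C'\subseteq C$ be infinite and sparse with $B\setminus C'$ infinite (such a set exists by Lemma~\ref{lem:select} below). Mapping the $u_i$ bijectively onto $B\setminus C'$ and the $w_j$ into $C'$ gives a blue half graph that covers $B$ up to a sparse set. In the same way a red half graph covers $R$. In the later-endpoint coloring of Example~\ref{ex:intervals} this is all one needs: if $C$ is the set of vertices of own color blue, then $B=\mathbb N$.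

In general both $B$ and $R$ may have lower density $0$. This happens in the earlier-endpoint coloring, where for every choice of $C$ the sets $B$ and $R$ are the classes of the own colors. A copy of positive lower density must then cover much of the opposite side too, and $G_d$ has two devices for this.

The first device covers the opposite side by light vertices. In the earlier-endpoint coloring, once the $u_i$ are placed on $B$, every vertex beyond the image of $S_1$ is blue to all of it, so the vertices $t_{1,n}$ can cover all but finitely many vertices of $R$. The next example shows that this device can be blocked, and that the second device, the heavy vertices $x_i$, then takes over.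

\begin{example}\label{ex:blocked}
Keep the intervals $J_n$ and their own colors. Let $X_n\subseteq J_1\cup\dots\cup J_{n-1}$ be sets of size at most $h$ such that every set of size at most $h$ equals $X_n$ for infinitely many odd and infinitely many even $n$. (List these sets as $F_1,F_2,\dots$, each infinitely often, and let $X_{2k-1}=X_{2k}=F_k$ if $F_k$ lies before $J_{2k-1}$, and $X_{2k-1}=X_{2k}=\emptyset$ otherwise.) For $x\in J_m$, $y\in J_n$, $m\le n$, give $xy$ the own color of $J_n$ if $x\in X_n$ and that of $J_m$ otherwise. Fix a color $c$, and let $L$ and $O$ be the sets of vertices whose own color is and is not $c$.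

\emph{Every copy of $G'$ in color $c$ has lower density $0$.} A vertex $x\in O$ is joined in color $c$ to a vertex of a later interval $J_n$ only if $x\in X_n$. So $h+1$ vertices of $O$ have only finitely many common $c$-neighbors, while any $h+1$ of the $u_i$ have infinitely many common neighbors; at most $h$ of the $u_i$ lie in $O$. Let $X$ consist of one vertex from the image of each $S_k$. If $J_n\subseteq O$ and $X_n=X$, no edge from $X$ to $J_n$ has color $c$, so $J_n$ contains no $t_{k,n'}$ and no $w_j$ with $j\ge d$, as these $w_j$ are adjacent to all of $S_1$. Such a $J_n$ contains at most $h+d-1$ vertices of the copy, and there are infinitely many such $n$.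

\emph{A copy of $G''$ in color $c$ can cover $O$.} Place $P$ in $L$ and the $x_i$ bijectively on $O$. For $x\ne x'$ in $O$ there are infinitely many $J_n\subseteq L$ with $X_n=\{x,x'\}$; their vertices are $c$-joined to $x$ and $x'$, and to all other vertices of $L$, since every edge inside $L$ has color $c$. They serve as the vertices $y$.
\end{example}

The point is that the $u_i$ need common neighbors for all finite subsets, while the $x_i$ need them only for pairs. To obstruct $G''$ as well, a coloring has to contain many pairs with finitely many common neighbors, that is, pairs never contained in one $X_n$; and the sets $X_n$ must still be able to meet all anchors at once. These two demands pull against each other, and the theorem measures the compromise.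

\subsection*{The case $d=3$}
For the lower bound let $B$ be infinite. We shall see that one of two things happens. Either there are $121$ disjoint triples in $B$ such that all but finitely many vertices of $R$ are blue to one whole triple; then a blue copy with the $u_i$ on $B$ and the $t_{k,n}$ on $R$ has density $1$. Or there is a set $Y\subseteq R$, red to all of some triple in $B$, with the following property. Say that two vertices of $B$ \emph{conflict} if they have only finitely many common red neighbors in $Y$; after finitely many vertices are deleted, each vertex conflicts with at most two others. Scan the remaining vertices in increasing order and keep a vertex if it conflicts with no vertex kept earlier. Each rejected vertex of $[n]$ conflicts with a kept vertex of $[n]$, and each kept vertex conflicts with at most two vertices, so at least a third of the vertices scanned in $[n]$ are kept. A red copy with the $u_i$ on $R$, the $x_i$ on the kept vertices, and the $y$ on a sparse part of $Y$ has lower density at least $1/3$.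

For the upper bound we build a coloring in which, for each color, the conflicts form triangles on half of the triples $\{1,2,3\},\{4,5,6\},\dots$. Such a triple can hold one $u_i$ and one $x_i$. The anchors keep light vertices out of a positive proportion of these triples, and there the third vertex is lost.

For general $d$ the theorem lives in the same gap: $d-2$ independent sets cover most of a graph of maximum degree $d-1$, but $d-1$ independent sets do not cover $K_d$.

\section{The block coloring: proof of Theorem~\ref{thm:main}(a)}\label{sec:upper}

We change Example~\ref{ex:blocked} in two ways. To create conflicts we group $\mathbb N$ into blocks of $d$ vertices and let $X_n$ contain one vertex per block. To bound the upper density we need the loss at every scale, so the colors alternate from block to block, and each finite pattern must occur in $X_n$ for a set of $n$ of positive density; a random choice provides this.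

\subsection*{The coloring}
Let $I_n=\{(n-1)d+1,\dots,nd\}$. The \emph{own color} of the block $I_n$ is blue for odd $n$ and red for even $n$. For each $n$ let $X_n$ consist of exactly one vertex from each block $I_m$ with $m<n$ and $m\not\equiv n\pmod2$. For $x\in I_m$, $y\in I_n$, $m\le n$, the edge $xy$ gets the own color of $I_n$ if $x\in X_n$ and the own color of $I_m$ if $x\notin X_n$. In particular, an edge inside a block or between blocks of the same parity has their common own color. See Figure~\ref{fig:blocks}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.62cm,y=1cm]
\foreach \x in {1,3,8,9,13,14} \draw (\x,0) circle (2.5pt);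
\foreach \x in {2,4,5,6,7,10,11,12,15} \fill (\x,0) circle (2.5pt);
\foreach \x in {2,7,15} \draw (\x,0) circle (5pt);
\foreach \x in {16,17,18} \draw (\x,0) +(-2.5pt,-2.5pt) rectangle +(2.5pt,2.5pt);
\foreach \x in {1,...,18} \node at (\x,-0.45) {\scriptsize $\x$};
\foreach \n/\c in {1/blue,2/red,3/blue,4/red,5/blue,6/red} {
  \draw ({3*\n-2.3},0.3) -- ({3*\n-2.3},0.42) -- ({3*\n+0.3},0.42) -- ({3*\n+0.3},0.3);
  \node at ({3*\n-1},0.7) {\small $I_{\n}$ (\c)};
}
\end{tikzpicture}
\caption{The block coloring for $d=3$, seen from the block $I_6=\{16,17,18\}$ (squares), whose own color is red. The set $X_6=\{2,7,15\}$ (ringed) has one vertex in each earlier blue block. Filled vertices are joined to all of $I_6$ in red, hollow vertices in blue.}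
\label{fig:blocks}
\end{figure}

Let $\pi\in\{0,1\}$. A finite set $X$ is \emph{$\pi$-admissible} if it is contained in the blocks $I_m$ with $m\not\equiv\pi\pmod 2$ and has at most one vertex in each block.

\begin{lemma}\label{lem:random}
The sets $X_n$ can be chosen so that for each $\pi\in\{0,1\}$ and each $\pi$-admissible $X$ the set $\{n: n\equiv\pi \pmod 2,\ X\subseteq X_n\}$ has density $\frac12d^{-|X|}$.
\end{lemma}

\begin{proof}
For all pairs $m<n$ of opposite parity choose the vertex of $X_n$ in $I_m$ uniformly at random, all choices independent. Fix $\pi$ and a $\pi$-admissible $X$. For $n\equiv\pi$ larger than the indices of the blocks that meet $X$, the events $X\subseteq X_n$ are independent and have probability $d^{-|X|}$. The strong law of large numbers states that for independent events of the same probability $q$, almost surely the fraction of the first $k$ events that occur tends to $q$. Since $[N]$ contains $N/2+O(1)$ integers of parity $\pi$, the set in question almost surely has density $\frac12d^{-|X|}$. There are countably many pairs $(\pi,X)$, and a countable intersection of events of probability $1$ has probability $1$, so one choice works for all pairs.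
\end{proof}

Fix such a choice and a color $c$. Let $L$ be the union of the blocks whose own color is $c$, let $O=\mathbb N\setminus L$, and let $\pi$ be the parity of the indices of the blocks in $O$. We use three properties.
\begin{enumerate}
\item[(P1)] No edge inside $O$ has color $c$.
\item[(P2)] If $v\in I_n\subseteq O$ and $x\in X_n$, then $xv$ does not have color $c$.
\item[(P3)] Two distinct vertices of one block $I_n\subseteq O$ have only finitely many common $c$-neighbors.
\end{enumerate}
The first two are read off the definition. For (P3), common $c$-neighbors lie in $L$ by (P1), and a vertex of a block $I_m\subseteq L$ with $m>n$ is $c$-joined to only one vertex of $I_n$, the one in $X_m$. So the common $c$-neighbors lie before $I_n$.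

\subsection*{Bounding a copy}
Let $\Gamma$ be a copy of $G_d$ in color $c$, given by an embedding $\varphi$. Two features of $G_d$ matter.
\begin{enumerate}
\item[(G1)] Every light vertex other than $w_1,\dots,w_{d-1}$ is adjacent to all vertices of some anchor: $t_{k,n}$ to $S_k$, $w_j$ with $j\ge d$ to $S_1$, and $y_{i,j,n}$ to the set $P$ of its copy of $G''$.
\item[(G2)] The heavy vertices other than the $p_i$ form $d-1$ families, namely the $u_i$ and the $x_i$ of each copy of $G''$, and two vertices of the same family have infinitely many common neighbors: the $w_j$ with $j\ge\max(i,i')$ for $u_i,u_{i'}$, and the $y_{i,j,n}$ for $x_i,x_j$.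
\end{enumerate}

We first find one admissible set that meets all anchors lying in $L$. Let $\mathcal T$ be the family of images of the anchors and let $\mathcal T_L$ consist of the members contained in $L$. Hall's theorem states that finitely many sets have a system of distinct representatives if and only if, for every $m$, any $m$ of them have a union of size at least $m$. Apply it to the sets of blocks met by the members of $\mathcal T_L$. Any $m$ members are disjoint $d$-sets and contain $dm$ vertices; a block has $d$ vertices, so they meet at least $m$ blocks. Hence we can assign distinct blocks to the members $T\in\mathcal T_L$ and pick a vertex $x_T$ of $T$ in its block. The set $X=\{x_T:T\in\mathcal T_L\}$ is $\pi$-admissible, meets every member of $\mathcal T_L$, and has size at most $h+d-2$.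

Call $n$ \emph{good} if $I_n\subseteq O$, $X\subseteq X_n$, and $I_n$ lies beyond all vertices of the members of $\mathcal T$ and beyond $\varphi(w_1),\dots,\varphi(w_{d-1})$. The last condition excludes finitely many $n$, so by Lemma~\ref{lem:random} the good $n$ have density $\frac12d^{-|X|}$.

Let $n$ be good and $v=\varphi(g)\in I_n$. Suppose that $g$ is adjacent to all vertices of an anchor, with image $T$. If $T\not\subseteq L$, then $v$ is $c$-joined to a vertex of $O$, against (P1). If $T\subseteq L$, then $v$ is $c$-joined to $x_T\in X_n$, against (P2). So $g$ is adjacent to no whole anchor. By the position of $I_n$, the vertex $g$ is none of $w_1,\dots,w_{d-1}$ and no $p_i$. By (G1) it is heavy, and it belongs to one of the $d-1$ families of (G2). By (P3) the block $I_n$ contains the image of at most one vertex of each family. Therefore $\Gamma$ misses at least one of the $d$ vertices of $I_n$.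

The blocks $I_1,\dots,I_{\lfloor N/d\rfloor}$ lie in $[N]$, so $\Gamma$ misses at least $\bigl(\frac12d^{-|X|}+o(1)\bigr)N/d$ elements of $[N]$, and
\[
\bar d(\Gamma)\le1-\tfrac12d^{-|X|-1}\le1-\frac1{2d^{\,h+d-1}}.
\]
This proves part (a). \qed

\begin{remark}\label{rem:parameters}
The proof shows what constrains the parameters of $G_d$. The number of anchors must be finite, so that $X$ is finite. With $d-1$ copies of $G''$ there would be $d$ families and the count would give nothing. The anchors must be as large as the blocks: $d$ disjoint anchors of size $s<d$ can fill $s$ blocks of $L$, each later $X_n$ with $I_n\subseteq O$ has only $s$ vertices there and misses one of the anchors, and all vertices of $I_n$ are $c$-joined to that whole anchor. Vertices like the $t_{k,n}$ could then cover all but finitely many vertices of $O$.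
\end{remark}

\begin{remark}\label{rem:cliques}
If $v,v'\in O$ lie in different blocks, then by Lemma~\ref{lem:random} there are infinitely many blocks $I_m\subseteq L$ with $v,v'\in X_m$, and their vertices are $c$-joined to both. Together with (P3), the pairs in $O$ with finitely many common $c$-neighbors form exactly a disjoint union of cliques $K_d$, a graph of maximum degree $d-1$. Lemma~\ref{lem:degree} gives the same bound on the degree of conflicts in an arbitrary coloring.
\end{remark}

\section{Sparse selections and dense independent sets}\label{sec:tools}

A copy built for part (b) reserves some vertices for auxiliary roles. The reserved set must be sparse, and it must not exhaust any infinite set that is needed later.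

\begin{lemma}\label{lem:select}
Let $F\subseteq\mathbb N$ be finite, and let $E_1,E_2,\dots$ and $Q_1,Q_2,\dots$ be infinite subsets of $\mathbb N$, where the second list may be finite. There are distinct $e_m\in E_m\setminus F$ such that $\{e_1,e_2,\dots\}$ is sparse and every $Q_s\setminus\{e_1,e_2,\dots\}$ is infinite.
\end{lemma}

\begin{proof}
Proceed in steps, marking elements as chosen or protected. At step $m$ choose $e_m\in E_m\setminus F$ with $e_m\ge2^m$, neither chosen nor protected so far. Then for each $s\le m$ protect an element of $Q_s$ that is neither chosen nor protected. Only finitely many elements are marked at any time, so both moves are possible. Protected elements are never chosen, and each $Q_s$ gains one at every step $m\ge s$. At most $\log_2n$ of the $e_m$ lie in $[n]$.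
\end{proof}

The second tool extends the greedy argument of Section~\ref{sec:design}. A graph of maximum degree $\Delta$ is a union of $\Delta+1$ independent sets. In our application $\Delta=d-1$ and only $d-2=\Delta-1$ families $x_i$ are available, so two classes must be given up, and what remains has to be dense in every initial segment.

\begin{lemma}\label{lem:greedy}
Let $\Delta\ge2$ and let $J$ be a graph of maximum degree at most $\Delta$ on an infinite set $Z\subseteq\mathbb N$. There are pairwise disjoint infinite independent sets $A_1,\dots,A_{\Delta-1}$ of $J$ with
\[
\Bigl|\bigcup_lA_l\cap[n]\Bigr|\ge\Bigl(1-\frac1{H_\Delta}\Bigr)|Z\cap[n]|-O(1).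
\]
\end{lemma}

\begin{proof}
Go through $Z$ in increasing order and put each vertex into the first of the classes $1,\dots,\Delta+1$ that contains no earlier neighbor of it; with at most $\Delta$ neighbors such a class exists. The classes are independent, and a vertex of class $j$ has an earlier neighbor in each class $i<j$. Let $a_j$ be the number of vertices of class $j$ in $[n]$, and put $\sigma=a_1+\dots+a_{\Delta-1}$ and $\tau=a_\Delta+a_{\Delta+1}$.

Fix $j\le\Delta-1$ and count the edges inside $[n]$ between class $j$ and the last two classes. Each of the $\tau$ vertices of the last two classes has an earlier neighbor in class $j$. Each vertex of class $j$ spends at least $j-1$ of its edges on the classes $1,\dots,j-1$, so it has at most $\Delta-j+1$ neighbors in the last two classes. Hence $\tau\le(\Delta-j+1)a_j$, and summing $a_j\ge\tau/(\Delta-j+1)$ over $j=1,\dots,\Delta-1$ gives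
\[
\sigma\ge\tau\sum_{i=2}^{\Delta}\frac1i=(H_\Delta-1)\tau .
\]
Adding $(H_\Delta-1)\sigma$ to both sides yields $H_\Delta\,\sigma\ge(H_\Delta-1)(\sigma+\tau)$, that is, $\sigma\ge(1-1/H_\Delta)|Z\cap[n]|$.

As $H_\Delta>1$ and $Z$ is infinite, some class $j_0\le\Delta-1$ is infinite. If $r$ of the classes $1,\dots,\Delta-1$ are finite, discard them, at a loss of $O(1)$ vertices, and split class $j_0$ into $r+1$ infinite sets. This leaves $\Delta-1$ infinite independent sets.
\end{proof}

For $\Delta=2$ the constant $1/3$ cannot be improved, as disjoint triangles on consecutive integers show.

\section{Small sets}\label{sec:small}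

Fix a $2$-coloring and $C,B,R$ as in Lemma~\ref{lem:limit}. Exchanging the colors if necessary, we assume that $B$ is infinite. Let $N_{\mathrm r}(z)$ be the set of vertices joined to $z$ in red. The following notion describes the subsets of $R$ that vertices of type $t$ can cover in blue.

\begin{definition}\label{def:small}
Let $m\ge1$. A set $Y\subseteq R$ is \emph{$m$-small} if for every finite $F\subseteq\mathbb N$ there are pairwise disjoint $d$-sets $T_1,\dots,T_m\subseteq B\setminus F$ such that all but finitely many $y\in Y$ are joined in blue to all vertices of some $T_i$. We say that such sets \emph{cover} $Y$.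
\end{definition}

Finite sets are $m$-small for all $m$, because $B$ is infinite. The quantifier over $F$ lets us combine covers of several sets into one cover by disjoint sets. A set that is not small has many red edges to $B$, in two senses. First, it has few conflicts. For $Y\subseteq R$ let the \emph{conflict graph} $J_Y$ have vertex set $B$, two distinct vertices $z,z'$ being adjacent if $Y\cap N_{\mathrm r}(z)\cap N_{\mathrm r}(z')$ is finite.

\begin{lemma}\label{lem:degree}
If $Y\subseteq R$ is not $(d+1)$-small, there is a finite set $F$ such that $J_Y$ has maximum degree at most $d-1$ on $B\setminus F$.
\end{lemma}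

\begin{proof}
There is a finite $F_0$ such that no $d+1$ pairwise disjoint $d$-sets in $B\setminus F_0$ cover $Y$. Suppose that $J_Y$ has $d$ vertex-disjoint stars $K_{1,d}$ in $B\setminus F_0$, with centers $a_1,\dots,a_d$ and leaf sets $T_1,\dots,T_d$, and put $T_0=\{a_1,\dots,a_d\}$. A vertex $y\in Y$ that is not blue to all of $T_0$ lies in $Y\cap N_{\mathrm r}(a_i)$ for some $i$. For each of the $d$ leaves $s\in T_i$ only finitely many vertices of $Y\cap N_{\mathrm r}(a_i)$ are red to $s$, so all but finitely many of them are blue to all of $T_i$. Thus $T_0,\dots,T_d$ cover $Y$, contrary to the choice of $F_0$.

So a family of vertex-disjoint stars $K_{1,d}$ in $B\setminus F_0$ has at most $d-1$ members. Take a largest family and let $F$ be $F_0$ together with its vertices. A vertex with $d$ neighbors in $B\setminus F$, itself in $B\setminus F$, would give one more star.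
\end{proof}

This lemma would suffice if the vertices $y_{i,j,n}$ were adjacent only to $x_i$ and $x_j$. But part (a) required them to be adjacent to an anchor as well. We have no control over the edges inside $R$, so these anchors have to be found in $B$, and we need a set $Y$ that is red to $d(d-2)$ vertices of $B$ and still not $(d+1)$-small. The second lemma says that restricting to the red neighborhood of a typical vertex of $B$ keeps a set from being small, at the cost of a factor $d$ in the parameter.

\begin{lemma}\label{lem:restrict}
Let $m\ge1$. If $Y\subseteq R$ is not $(dm+1)$-small, then for all but finitely many $z\in B$ the set $Y\cap N_{\mathrm r}(z)$ is not $m$-small.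
\end{lemma}

\begin{proof}
Suppose that $Y\cap N_{\mathrm r}(z)$ is $m$-small for infinitely many $z\in B$, and let $F$ be finite. Choose $d$ such vertices $a_1,\dots,a_d\in B\setminus F$ and put $T_0=\{a_1,\dots,a_d\}$. For $i=1,\dots,d$ in turn choose $m$ pairwise disjoint $d$-sets that cover $Y\cap N_{\mathrm r}(a_i)$ and avoid $F$, $T_0$, and all sets chosen before. Every $y\in Y$ is blue to all of $T_0$ or lies in some $Y\cap N_{\mathrm r}(a_i)$, so these $dm+1$ pairwise disjoint sets cover $Y$. As $F$ was arbitrary, $Y$ is $(dm+1)$-small.
\end{proof}

The number $h$ comes from running this lemma backwards. Put $m_{d(d-2)}=d+1$ and $m_{i-1}=dm_i+1$. Each step adds the next power of $d$, so $m_0=1+d+\dots+d^{\,d(d-2)+1}=h$, since $d(d-2)+1=(d-1)^2$.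

\section{Dense copies: proof of Theorem~\ref{thm:main}(b)}\label{sec:lower}

We keep the setting of Section~\ref{sec:small} and distinguish two cases. Since every edge of $G_d$ joins a light vertex to a heavy one, an injective map is a monochromatic copy as soon as each light vertex is joined in the right color to the images of its finitely many neighbors.

\subsection*{Case 1: $R$ is $h$-small}
This includes the case of finite $R$. We build a blue copy of density $1$, with all heavy vertices in $B$; the copies of $G''$ are stored on a sparse set.

Let $T_1,\dots,T_h\subseteq B$ be pairwise disjoint $d$-sets that cover $R$. Choose pairwise disjoint $d$-sets $P^{(1)},\dots,P^{(d-2)}\subseteq B$ disjoint from the $T_k$, and let $F$ be the union of all these sets. Lemma~\ref{lem:select} with all $E_m=C$ and $Q_1=B$ gives an infinite set $C'\subseteq C\setminus F$ that is sparse and leaves $B\setminus C'$ infinite. A second application, with all $E_m$ and $Q_1$ equal to $B\setminus C'$, gives an infinite set $M\subseteq B\setminus(C'\cup F)$ with $B\setminus(C'\cup M)$ infinite. Partition $M$ into infinite sets $M^{(1)},\dots,M^{(d-2)}$. Define the copy as follows.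
\begin{itemize}
\item The set $B'=B\setminus\bigl(C'\cup M\cup\bigcup_lP^{(l)}\bigr)$ is infinite and contains the $T_k$. Map the $u_i$ bijectively onto $B'$ so that $S_k$ goes to $T_k$.
\item In the $l$-th copy of $G''$ map $P$ onto $P^{(l)}$ and the $x_i$ bijectively onto $M^{(l)}$.
\item By Lemma~\ref{lem:limit} choose distinct vertices of $C'$ for all $w_j$ and all $y_{i,j,n}$, each blue to the images of its neighbors, and, distinct from these and from each other, an infinite set $D_k\subseteq C'$ of vertices blue to all of $T_k$ for each $k\le h$.
\item Let $D_k'$ be the set of $y\in R\setminus C'$ such that $k$ is the least index for which $y$ is blue to all of $T_k$. Map the $t_{k,n}$, $n\ge1$, bijectively onto the countably infinite set $D_k\cup D_k'$.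
\end{itemize}
The heavy vertices are mapped bijectively onto $B\setminus C'$ and the light vertices injectively into $C'\cup(R\setminus C')$, so this is a blue copy of $G_d$. It contains $B\setminus C'$ and all but finitely many vertices of $R\setminus C'$. As $C'$ is sparse, the copy has density $1$.

\subsection*{Case 2: $R$ is not $h$-small}
Now $R$ is infinite, and we build a red copy.

\emph{Anchors.} Put $Y_0=R$, which is not $m_0$-small. If $Y_{i-1}$ is not $m_{i-1}$-small, with $1\le i\le d(d-2)$, Lemma~\ref{lem:restrict} gives $z_i\in B$, different from $z_1,\dots,z_{i-1}$, such that $Y_i=Y_{i-1}\cap N_{\mathrm r}(z_i)$ is not $m_i$-small. Let $P^*=\{z_1,\dots,z_{d(d-2)}\}$ and $Y=Y_{d(d-2)}$. Every vertex of $Y$ is red to all of $P^*$, and $Y$ is not $(d+1)$-small. Partition $P^*$ into $d$-sets $P^{(1)},\dots,P^{(d-2)}$.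

\emph{Places for the $x_i$.} Let $F$ be as in Lemma~\ref{lem:degree}. The graph $J_Y$ has maximum degree at most $d-1$ on the infinite set $Z=B\setminus(F\cup P^*)$. Lemma~\ref{lem:greedy} with $\Delta=d-1\ge2$ (here $d\ge3$ is used) gives pairwise disjoint infinite independent sets $A_1,\dots,A_{d-2}\subseteq Z$, and since $B\setminus Z$ is finite,
\begin{equation}\label{eq:dense}
\Bigl|\bigcup_lA_l\cap[n]\Bigr|\ge\Bigl(1-\frac1{H_{d-1}}\Bigr)|B\cap[n]|-O(1).
\end{equation}
Independence means that for distinct $x,x'$ in the same $A_l$ the set $Y_{xx'}=Y\cap N_{\mathrm r}(x)\cap N_{\mathrm r}(x')$ is infinite.

\emph{Places for the light vertices.} The light vertices of $G'$ will go to $C$ and those of $G''$ to $Y$; these sets may overlap each other and the places of the heavy vertices, so we separate them. Apply Lemma~\ref{lem:select} with all $E_m=C$, the finite set $P^*$, and the countably many sets $R$, $A_l$, $Y_{xx'}$ as the $Q_s$. This gives an infinite sparse set $C'\subseteq C\setminus P^*$ such that $R\setminus C'$, all $A_l'=A_l\setminus C'$, and all $Y_{xx'}\setminus C'$ are infinite. List the pairs $\{x,x'\}$ contained in some $A'_l$ so that each appears infinitely often, let $E_m=Y_{xx'}\setminus C'$ for the $m$-th pair $\{x,x'\}$,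 and apply the lemma again with $Q_1=R\setminus C'$. We obtain a sparse set $Y'=\{e_1,e_2,\dots\}\subseteq Y\setminus C'$ with $R\setminus(C'\cup Y')$ infinite. Assigning $e_m$ to the $m$-th pair gives each pair $\{x,x'\}$ an infinite subset of $Y_{xx'}$, and different pairs receive disjoint sets.

\emph{The copy.}
\begin{itemize}
\item Map the $u_i$ bijectively onto $R\setminus(C'\cup Y')$. By Lemma~\ref{lem:limit} choose distinct vertices of $C'$ for all $w_j$ and $t_{k,n}$, each red to the images of its neighbors, which lie in $R$.
\item In the $l$-th copy of $G''$ map $P$ onto $P^{(l)}$, the $x_i$ bijectively onto $A_l'$, and the $y_{i,j,n}$, $n\ge1$, bijectively onto the vertices assigned to the pair of images of $x_i$ and $x_j$. These vertices are red to both members of the pair, and they lie in $Y$, so they are red to all of $P^{(l)}$.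
\end{itemize}
The map is injective: $R\setminus(C'\cup Y')$ and $Y'$ are disjoint subsets of $R\setminus C'$, the sets $A_l'$ and $P^{(l)}$ are pairwise disjoint subsets of $B\setminus C'$, and the remaining images lie in $C'$. We obtain a red copy $\Gamma$ of $G_d$ whose vertex set contains $\bigl(R\cup\bigcup_lA_l\bigr)\setminus C'$. Since $C'$ is sparse and $B$, $R$ partition $\mathbb N$, inequality~\eqref{eq:dense} gives
\[
|V(\Gamma)\cap[n]|\ge|R\cap[n]|+\Bigl(1-\frac1{H_{d-1}}\Bigr)|B\cap[n]|-o(n)\ge\Bigl(1-\frac1{H_{d-1}}\Bigr)n-o(n).
\]
Hence $\underline d(\Gamma)\ge1-1/H_{d-1}$, which is positive because $H_{d-1}\ge H_2=3/2$. This proves part (b) and completes the proof of Theorem~\ref{thm:main}. \qed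

\begin{thebibliography}{1}
\bibitem{DM} Louis DeBiasio and Paul McKenney, \emph{Density of monochromatic infinite subgraphs}, arXiv:1611.05423 (2016).
\end{thebibliography}
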